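\title{A purely infinite simple separable C*-algebra\\ not isomorphic to its opposite algebra}

\begin{abstract}
We construct a unital separable purely infinite simple C*-algebra $A$ that is not isomorphic to its opposite algebra $A^{\mathrm{op}}$. In fact $A^{\mathrm{op}}$ does not embed in $A\otimes E$ for any nuclear C*-algebra $E$, and the K-groups of $A$ and the class of the unit can be prescribed arbitrarily among countable abelian groups. The obstruction is carried by a residually finite-dimensional algebra generated by a tuple of unitaries whose complex conjugate tuple cannot be imitated in matrices over the algebra. The matrix blocks of the tuple are chosen inductively, using a spectral gap, strong convergence of Gaussian random matrices and a Borsuk--Ulam type theorem for the finite Heisenberg group.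
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{opposite algebra} $A^{\mathrm{op}}$ of a C*-algebra $A$ is $A$ with the multiplication reversed and all other operations, including the scalar multiplication, unchanged. We write $x^{\mathrm{op}}$ for $x\in A$ regarded as an element of $A^{\mathrm{op}}$, so $x^{\mathrm{op}}y^{\mathrm{op}}=(yx)^{\mathrm{op}}$. The map $x^{\mathrm{op}}\mapsto x^*$ is an isomorphism of $A^{\mathrm{op}}$ onto the \emph{complex conjugate algebra} $\bar A$, which is $A$ with the scalar multiplication $(\lambda,x)\mapsto\bar\lambda x$. To ask whether $A\cong A^{\mathrm{op}}$ is therefore to ask whether the isomorphism class of $A$ remembers which square root of $-1$ is $\mathrm i$.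

The first algebras one tries do not remember. Commutative algebras are equal to their opposites, and transposition is an isomorphism $M_N^{\mathrm{op}}\cong M_N$. The Cuntz algebra $\mathcal O_2$ is the universal C*-algebra generated by isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$, and it is simple; the elements $(s_i^*)^{\mathrm{op}}$ satisfy the same relations in $\mathcal O_2^{\mathrm{op}}$ and generate it, so $\mathcal O_2\cong\mathcal O_2^{\mathrm{op}}$. Nevertheless there are simple separable C*-algebras with $A\not\cong A^{\mathrm{op}}$. One such example is nonnuclear and stably finite, and it has real rank zero, stable rank one, a unique tracial state, trivial $K_1$, and $K_0$ order isomorphic to a countable subgroup of $\mathbb R$.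

At the opposite extreme from the stably finite algebras are the purely infinite ones. A projection is \emph{infinite} if it is Murray--von Neumann equivalent to a proper subprojection of itself, and a simple C*-algebra is \emph{purely infinite} if every nonzero hereditary subalgebra contains an infinite projection. The following question comes from Phillips \cite{Phillips}.

\begin{quote}
Is there a purely infinite simple separable C*-algebra $A$ with $A\not\cong A^{\mathrm{op}}$?
\end{quote}

There are reasons to guess that there is none. A unital purely infinite simple algebra has no tracial state $\tau$: it contains a nonunitary isometry $s$, and $1-ss^*$ would be a nonzero element of the proper ideal $\{x:\tau(x^*x)=0\}$. So no invariant can be extracted from a trace. K-theory is blind to the question, and for a large class K-theory decides everything: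

\begin{proposition}\label{prop:uct}
If $A$ is unital, separable, purely infinite, simple and nuclear and satisfies the UCT, then $A\cong A^{\mathrm{op}}$.
\end{proposition}

This is proved in Section~\ref{sec:nuclear}. Still, the answer to the question is yes. Throughout, $\otimes$ is the spatial tensor product.

\begin{theorem}\label{thm:A}
There is a unital separable purely infinite simple C*-algebra $A$ with $K_*(A)=0$ and $A\not\cong A^{\mathrm{op}}$. Moreover, for every nuclear C*-algebra $E$, the algebra $A^{\mathrm{op}}$ is not isomorphic to a C*-subalgebra of $A\otimes E$. In particular, $A$ and $A^{\mathrm{op}}$ are not stably isomorphic.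
\end{theorem}

\begin{theorem}\label{thm:B}
Let $C$ be a unital separable nuclear purely infinite simple C*-algebra. There are a unital separable purely infinite simple C*-algebra $A$ and a unital embedding $C\to A$ inducing an isomorphism $K_*(C)\cong K_*(A)$ such that $A^{\mathrm{op}}$ does not embed in $A\otimes E$ for any nuclear C*-algebra $E$. Hence for all countable abelian groups $G_0,G_1$ and every $g\in G_0$ there is a unital separable purely infinite simple C*-algebra $A\not\cong A^{\mathrm{op}}$ with $(K_0(A),[1],K_1(A))\cong(G_0,g,G_1)$.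
\end{theorem}

We make no claim about exact examples, or about nuclear examples without the UCT.

The proof has two parts. The main part, Sections~\ref{sec:test}--\ref{sec:B}, produces a separable C*-algebra $B\subset\prod_m M_{N_m}$ that differs from $B^{\mathrm{op}}$ in a quantitative and local way. Sections~\ref{sec:dominated} and~\ref{sec:A} show that this difference survives tensoring with nuclear algebras and inductive limits, and place the cone over $B$ in a purely infinite simple limit of algebras of that kind.

\section{A norm that sees complex conjugation}\label{sec:test}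

\subsection{Conventions and standard facts}
On matrices, $\|\cdot\|_2$ and $\|\cdot\|_1$ are the unnormalized Hilbert--Schmidt and trace norms, $\operatorname{tr}=\frac1N\operatorname{Tr}$ on $M_N$, and $\bar w$ is the entrywise conjugate of $w$. A \emph{c.c.p.\ map} is a contractive completely positive map. We use the following facts.
\begin{enumerate}
\item[(S1)] If $\pi$ is an injective $*$-homomorphism, then $\pi\otimes\mathrm{id}$ is injective, hence isometric. If $\varphi$ is c.c.p., then $\varphi\otimes\mathrm{id}$ is c.c.p. The norm of an element of $M_n\otimes\big(\prod_lM_{N_l}\big)\otimes M_N$ is the supremum over $l$ of the norms of its components.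
\item[(S2)] A C*-algebra $E$ is \emph{nuclear} if for every finite set $\mathcal F\subset E$ and $\varepsilon>0$ there are $r$ and c.c.p.\ maps $\varphi:E\to M_r$, $\psi:M_r\to E$ with $\|\psi\varphi(x)-x\|<\varepsilon$ for $x\in\mathcal F$. Commutative algebras, the compact operators $\mathcal K$ and the Cuntz algebras $\mathcal O_k$ are nuclear; tensor products and extensions of nuclear algebras are nuclear; nuclear algebras are exact, that is, tensoring with them preserves short exact sequences.
\item[(S3)] Let $C$ be unital, simple and purely infinite. Every nonzero projection of $C$ is infinite, and for $0\ne e\in C_+$ there is $x\in C$ with $x^*ex=1$.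
\end{enumerate}

\subsection{The test operator}
For tuples $a=(a_0,\dots,a_k)$ in a C*-algebra $A$ and $w=(w_0,\dots,w_k)$ in $M_N$ put
\[
T(a,w)=\frac1{k+1}\sum_{i=0}^k a_i\otimes w_i\in A\otimes M_N .
\]
By (S1), $\|T(a,w)\|$ does not change when $A$ is embedded in another C*-algebra. It does react to complex conjugation. If the $w_i$ are unitary, each $\bar w_i\otimes w_i$ fixes the vector $\sum_a e_a\otimes e_a$, because $\sum_a\bar w_{ba}w_{ca}=(ww^*)_{cb}=\delta_{bc}$; hence
\begin{equation}\label{eq:conj}
\|T(\bar w,w)\|=1 .
\end{equation}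
In contrast, let $v$ and $w$ be tuples of unitary matrices with $v_0=1$, $w_0=1$. A mean of unit vectors in a Hilbert space has norm $1$ only if the vectors coincide, so $\|T(v,w)\|=1$ if and only if the $v_i\otimes w_i$ have a common fixed vector.

\begin{example}\label{ex:clock}
Let $p$ be an odd prime, $\zeta=e^{2\pi\mathrm i/p}$, and let $\sigma,\tau\in U(p)$ be the \emph{clock and shift matrices} $\sigma e_j=\zeta^je_j$, $\tau e_j=e_{j+1}$ ($j\in\mathbb Z/p$). Then $\sigma\tau e_j=\zeta^{j+1}e_{j+1}=\zeta\tau\sigma e_j$, so $\sigma\tau\sigma^{-1}\tau^{-1}=\zeta$. Take $w=(1,\sigma,\tau)$. The group commutator of $\sigma\otimes\sigma$ and $\tau\otimes\tau$ is $\zeta^2\ne1$, so a common fixed vector $\xi$ satisfies $\xi=\zeta^2\xi$ and vanishes. Thus $\|T(w,w)\|<1=\|T(\bar w,w)\|$. For $\bar\sigma\otimes\sigma$ and $\bar\tau\otimes\tau$ the commutator is $\bar\zeta\zeta=1$. The difference between $\zeta^2$ and $\bar\zeta\zeta$ is the only place in this paper where an algebra is told apart from its conjugate.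
\end{example}

The example also shows the difficulty. An isomorphism $B^{\mathrm{op}}\to B$ need not respect the chosen generators, and in the example the conjugate tuple $\bar w=(1,\sigma^{-1},\tau)$ lies in the algebra generated by $w$. One matrix block cannot suffice.

\subsection{The plan}\label{sub:plan}
Let $u^{(m)}$ be tuples of unitaries in $M_{N_m}$, let $u_i=(u_i^{(m)})_m$, and let $B\subset\prod_mM_{N_m}$ be generated by the $u_i$. Under transposition in each block, $(u_i^*)^{\mathrm{op}}\in B^{\mathrm{op}}$ becomes $(\overline{u_i^{(m)}})_m$. So by \eqref{eq:conj} an embedding of $B^{\mathrm{op}}$ in $M_n(B)$ would produce one tuple $v$ of contractions in $M_n(B)$ with $\|T(v,u^{(m)})\|=1$ for \emph{all} $m$. We shall arrange that every tuple $v$ fails this for \emph{some} $m$, by a fixed amount (Proposition~\ref{prop:B}).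

Up to small perturbations there are countably many candidates $v=P(u)$, with $P$ a tuple of matrices over a group ring. We assign the $m$-th block to the $m$-th candidate $P^{(m)}$. By (S1) we must make $\|T(P^{(m)}(u^{(l)}),u^{(m)})\|$ small for every $l$, and there are three regimes.
\begin{itemize}
\item $l<m$. The block $u^{(m)}$ is much larger than $P^{(m)}(u^{(l)})$. If $u^{(m)}$ has a spectral gap, a small tuple has no room to imitate $\overline{u^{(m)}}$ (Section~\ref{sec:gap}).
\item $l>m$. The later blocks are random and approximate in norm a fixed tuple $u^\infty$ in a nuclear algebra (Section~\ref{sec:random}). Nuclearity compresses $P^{(m)}(u^\infty)$ into matrices of a size $R_m$ known before $N_m$ is chosen, and we are back in the first regime.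
\item $l=m$. Now there is room, and counting dimensions only bounds the rank of the offending spectral subspace. A topological argument shows that this subspace vanishes for some member of a family of candidates for $u^{(m)}$ (Section~\ref{sec:top}).
\end{itemize}

From now on
\[
k=900,\qquad \kappa=k+1,\qquad c=0.15,\qquad \delta=\frac{c^2}{2176^2\,\kappa}.
\]
The values of $k$ and $c$ come from the gap of random tuples, and $\delta$ is chosen so that $34\sqrt{\kappa\delta}/c=1/64$. Tuples are indexed by $i=0,\dots,k$, and a \emph{unitary tuple} is a tuple of unitaries with $w_0=1$. For $Q\in M_n(\mathbb C[F_k])$, with $F_k$ the free group on $k$ generators, and a unitary tuple $w$ in a unital C*-algebra $A$, the element $Q(w)\in M_n(A)$ is obtained by substituting $w_1,\dots,w_k$ for the generators. For a tuple $P=(P_0,\dots,P_k)$ we put $P(w)=(P_0(w),\dots,P_k(w))$.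

\section{Spectral gap and a multiplicity bound}\label{sec:gap}

\begin{definition}
A unitary tuple $w$ in $M_N$ is \emph{gapped} if $\frac1\kappa\sum_i\|[w_i,y]\|_2^2\ge c\|y\|_2^2$ for all $y\in M_N$ with $\operatorname{Tr}y=0$.
\end{definition}

This is a quantitative form of irreducibility: if $y$ commutes with all $w_i$, then so does the traceless matrix $y-\operatorname{tr}(y)1$, which must vanish. If $w$ is gapped, so is $\bar w$, since $[\bar w_i,y]=\overline{[w_i,\bar y]}$. The gap persists with coefficients. Write $G\in M_r\otimes M_N$ as $\sum_\alpha E_\alpha\otimes y_\alpha$, with $E_\alpha$ the matrix units of $M_r$. The summands are orthogonal for $\|\cdot\|_2$, also after taking commutators with $1\otimes w_i$, so applying the gap to each $y_\alpha-\operatorname{tr}(y_\alpha)1$ and adding gives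
\begin{equation}\label{eq:gap}
\frac1\kappa\sum_i\|[1\otimes w_i,G]\|_2^2\ge c\,\|G-(\mathrm{id}\otimes\operatorname{tr})(G)\otimes1\|_2^2 .
\end{equation}

\begin{lemma}\label{lem:mult}
Let $w$ be a gapped tuple in $M_N$, let $L$ be a finite-dimensional Hilbert space, let $a_0,\dots,a_k\in B(L)$ satisfy $\|a_i\|\le1+\delta$, and let $T=T(a,w)$. Then $T^*T$ has at most $2\dim L/N$ eigenvalues, counted with multiplicity, that are $\ge(1-\delta)^2$. In particular, if $\dim L<N/2$, then $\|T\|<1-\delta$.
\end{lemma}

The bound is sharp up to the factor $2$: for $L=\mathbb C^n\otimes\mathbb C^N$ and $a_i=1\otimes\bar w_i$, the operator $T$ fixes an $n$-dimensional space. It fails without the gap: if all $a_i$ and $w_i$ are $1$, then $T=1$.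

The idea is that an almost fixed vector is an almost isometric intertwiner $\mathbb C^N\to L$, and that orthogonal vectors give almost orthogonal copies of $\mathbb C^N$ in $L$. The reader may first run the proof below with $\delta$ replaced by $0$: then all $d_i$ vanish, the Gram matrix $M$ commutes with the $1\otimes\bar w_i$, irreducibility and a partial trace give $M=N^{-1}1$ on a space of dimension $rN$, and $\operatorname{rank}M\le\dim L$ gives $r\le\dim L/N$.

\begin{proof}
Identify $L\otimes\mathbb C^N$ with $B(\mathbb C^N,L)$, with the Hilbert--Schmidt norm, by $\xi\otimes e_a\mapsto\xi e_a^T$. Then $a\otimes w$ acts as $X\mapsto aXw^T=aX\bar w^*$. Let $X_1,\dots,X_r$, $r\ge1$, be orthonormal eigenvectors of $T^*T$ with eigenvalues $\ge(1-\delta)^2$, and let $Y_j=TX_j$, so that $1-\delta\le\|Y_j\|_2\le1+\delta$. Assemble them into row operators $X,Y:\mathbb C^r\otimes\mathbb C^N\to L$, $X(\varepsilon_j\otimes\eta)=X_j\eta$, $Y(\varepsilon_j\otimes\eta)=Y_j\eta$, and put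
\[
W_i=1_r\otimes\bar w_i,\qquad M=X^*X,\qquad \Delta_i=a_iXW_i^*-Y,\qquad d_i=\|\Delta_i\|_2 .
\]
Note $\operatorname{Tr}M=\|X\|_2^2=r$ and $(1-\delta)\sqrt r\le\|Y\|_2\le(1+\delta)\sqrt r$.

\emph{Step 1: the $d_i$ are small.} Since $Y_j$ is the mean over $i$ of the vectors $a_iX_j\bar w_i^*$,
\[
\frac1\kappa\sum_i\|a_iX_j\bar w_i^*-Y_j\|_2^2=\frac1\kappa\sum_i\|a_iX_j\bar w_i^*\|_2^2-\|Y_j\|_2^2\le(1+\delta)^2-(1-\delta)^2=4\delta .
\]
Summing over $j$ gives $\frac1\kappa\sum_id_i^2\le4\delta r$, so $d_i\le2\sqrt{\kappa\delta r}$ for every $i$.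

\emph{Step 2: $M$ almost commutes with the $W_i$.} Let $M_i=X^*a_i^*a_iX$. From $a_iXW_i^*=Y+\Delta_i$ and $\|xy\|_1\le\|x\|_2\|y\|_2$ we get
\[
\|W_iM_iW_i^*-Y^*Y\|_1=\|Y^*\Delta_i+\Delta_i^*(a_iXW_i^*)\|_1\le2(1+\delta)d_i\sqrt r\le3d_i\sqrt r .
\]
Next, $\|a_iX\|_2=\|a_iXW_i^*\|_2\ge(1-\delta)\sqrt r-d_i\ge0$ by Step~1, so $\operatorname{Tr}M_i\ge(1-\delta)^2r-2d_i\sqrt r$. As $(1+\delta)^2M-M_i\ge0$, its trace norm is its trace, and
\[
\|M-M_i\|_1\le\big((1+\delta)^2r-\operatorname{Tr}M_i\big)+\big((1+\delta)^2-1\big)r\le4\delta r+2d_i\sqrt r+3\delta r .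
\]
Adding, and using $\delta\le\sqrt{\kappa\delta}$, we obtain $\|W_iMW_i^*-Y^*Y\|_1\le7\delta r+5d_i\sqrt r\le17\sqrt{\kappa\delta}\,r$ for all $i$. This is where $w_0=1$ is used: comparing with $i=0$ eliminates $Y^*Y$ and gives $\|W_iMW_i^*-M\|_1\le34\sqrt{\kappa\delta}\,r$.

\emph{Step 3: $M$ is close to $N^{-1}1$.} The gap concerns $\|\cdot\|_2$, so we pass to square roots by the Powers--St{\o}rmer inequality $\|x^{1/2}-y^{1/2}\|_2^2\le\|x-y\|_1$ for $x,y\ge0$. It gives $\|[W_i,M^{1/2}]\|_2^2\le34\sqrt{\kappa\delta}\,r$. By \eqref{eq:gap} for $\bar w$, with $h=(\mathrm{id}\otimes\operatorname{tr})(M^{1/2})$,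
\[
\|M^{1/2}-h\otimes1\|_2^2\le\frac{34}{c}\sqrt{\kappa\delta}\,r=\frac r{64}.
\]
The map $G\mapsto(\mathrm{id}\otimes\operatorname{tr})(G)\otimes1$ is an orthogonal projection for $\|\cdot\|_2$, so $\|h\otimes1\|_2\le\|M^{1/2}\|_2=\sqrt r$. From $x^2-y^2=x(x-y)+(x-y)y$ we get $\|M-h^2\otimes1\|_1\le2\sqrt r\cdot\sqrt r/8=r/4$. Now apply the partial trace $\mathrm{id}\otimes\operatorname{Tr}$, which contracts $\|\cdot\|_1$ because it is dual to the isometry $x\mapsto x\otimes1$. By orthonormality $(\mathrm{id}\otimes\operatorname{Tr})(M)=(\operatorname{Tr}X_j^*X_{j'})_{jj'}=1_r$, so $\|1_r-Nh^2\|_1\le r/4$. The left side equals $\|N^{-1}1_r\otimes1-h^2\otimes1\|_1$. Therefore $\|M-N^{-1}1\|_1\le r/2$.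

\emph{Step 4: counting.} As $M=X^*X$ factors through $L$, the projection $e$ onto $\ker M$ has rank at least $rN-\dim L$. Hence $r/2\ge\operatorname{Tr}\big(e(N^{-1}1-M)\big)=\operatorname{rank}(e)/N\ge r-\dim L/N$, that is, $r\le2\dim L/N$. If $\dim L<N/2$, no such $r\ge1$ exists, so $\|T\|<1-\delta$.
\end{proof}

\section{A Borsuk--Ulam theorem for the Heisenberg group}\label{sec:top}

\subsection{Symmetry against gap}
Let $p$, $\zeta$, $\sigma$, $\tau$ be as in Example~\ref{ex:clock}. The matrices $\zeta^r\sigma^a\tau^b$ form the \emph{Heisenberg group} $\widetilde H$ of order $p^3$, with center $Z=\{\zeta^r\}$ and $\widetilde H/Z=H=(\mathbb Z/p)^2$; we write $H$ multiplicatively.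

Consider the regime $l=m$. For a gapped tuple $u$ in $M_N$ and $P_i\in M_n(\mathbb C[F_k])$ with $\|P_i(u)\|\le1+\delta$, Lemma~\ref{lem:mult} bounds by $2n$ the dimension $j$ of the spectral subspace $\mathcal F$ of $T^*T$ for eigenvalues above $(1-\delta)^2$, where $T=T(P(u),u)$. Let $p>2n$ divide $N$, and suppose for a moment that $u$ is invariant under conjugation by $U=h\otimes1\in M_p\otimes M_{N/p}$ for all $h\in\widetilde H$. Then $T$ commutes with $1\otimes U\otimes U$, so $\mathcal F$ is a representation of $\widetilde H$ in which $\zeta$ acts as $\zeta^2$. The determinant on $\mathcal F$ of the commutator $\zeta=\sigma\tau\sigma^{-1}\tau^{-1}$ is $1$, so $\zeta^{2j}=1$, so $p\mid j$, so $j=0$, and $\|T\|\le1-\delta$.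

But an invariant tuple commutes with $\sigma\otimes1$ and is not gapped. The way out is to replace the invariant tuple, which is an equivariant family over a point, by an equivariant family over a space on which $H$ acts freely and which is so highly connected that, for the determinant argument, it behaves like a point.

\subsection{The join}
Let $J=H^{*(D+1)}$ be the $(D+1)$-fold join of the finite set $H$: the simplicial complex with vertex set $\{0,\dots,D\}\times H$ whose simplices are the sets containing at most one vertex $(j,g)$ for each $j$. Its points are $z=(t_j,g_j)_{0\le j\le D}$ with $t$ in the standard simplex $\Delta_D$ and $g_j\in H$, where $g_j$ is forgotten if $t_j=0$. Each $(g_j)\in H^{D+1}$ gives a copy of $\Delta_D$, and these finitely many copies cover $J$. The group $H$ acts simplicially by $h(t_j,g_j)=(t_j,hg_j)$, and freely, since some $t_j$ is positive. The space $J$ is $(D-1)$-connected. Indeed $H^{*(D+1)}$ is a union of $p^2$ cones over $H^{*D}$; collapsing one of them, a contractible subcomplex, leaves a wedge of $p^2-1$ suspensions of $H^{*D}$,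 so by induction $J$ is homotopy equivalent to a wedge of $D$-spheres.

\begin{proposition}\label{prop:top}
Let $p$ be an odd prime, $1\le R<p$, $D\ge R(2p+2)$ and $J=H^{*(D+1)}$. Let $\widetilde H$ act unitarily on a finite-dimensional Hilbert space $V$ with $\zeta\in Z$ acting as the scalar $\zeta^2$, so that $H$ acts on $B(V)$ by conjugation. Then there is no continuous $H$-equivariant map $\Phi$ from $J$ to the set of nonzero positive operators of rank at most $R$ on $V$.
\end{proposition}

The hypotheses are needed. If $R=p$, let $V=\mathbb C^p$ with $\zeta^r\sigma^a\tau^b$ acting as $\zeta^{2r}\sigma^{2a}\tau^b$ and take $\Phi=1$. If $D=0$, then $J=H$, and any value at the identity extends equivariantly. If $\zeta$ acts trivially, take $V=\mathbb C$ and $\Phi=1$; this is what happens for $T(\bar u,u)$, where the symmetry is $\bar U\otimes U$.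

\subsection{A cohomology class that dies on nonsplit circle extensions}
Recall that for a compact Lie group $\Gamma$ the principal $\Gamma$-bundles over a metrizable space are classified by homotopy classes of maps to $B\Gamma=E\Gamma/\Gamma$, and that for a homomorphism $\pi:\Gamma\to H$, composing with $B\pi$ corresponds to forming the associated $H$-bundle. We use these textbook facts:
\begin{enumerate}
\item[(C1)] $H^*(BH;\mathbb F_p)=\Lambda(\xi,\eta)\otimes\mathbb F_p[x,y]$ with $|\xi|=|\eta|=1$, $x=\beta\xi$, $y=\beta\eta$. The Bockstein $\beta$ is natural, $\beta^2=0$, and $\beta(ab)=\beta(a)b+(-1)^{|a|}a\beta(b)$.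
\item[(C2)] The first reduced Steenrod power $\mathcal P^1$ is natural, vanishes in degrees $0$ and $1$, is the $p$-th power in degree $2$, and satisfies $\mathcal P^1(ab)=\mathcal P^1(a)b+a\mathcal P^1(b)$ (the Cartan formula).
\item[(C3)] For a finite group $K$, the first Chern class $\chi\mapsto c_1(\chi)$ is an isomorphism $\operatorname{Hom}(K,\mathbb T)\to H^2(BK;\mathbb Z)$, natural in $K$. (As $H^n(BK;\mathbb R)=0$ for $n\ge1$, the sequence $\mathbb Z\to\mathbb R\to\mathbb R/\mathbb Z$ gives $H^2(BK;\mathbb Z)\cong H^1(BK;\mathbb R/\mathbb Z)=\operatorname{Hom}(K,\mathbb T)$, and up to a fixed sign this is the inverse of $c_1$.)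
\end{enumerate}
For $1\le j<p$ let
\[
\Gamma_j=(\widetilde H\times\mathbb T)\big/\{(\zeta^r,\zeta^{-2jr}):r\in\mathbb Z/p\}.
\]
The map $\lambda\mapsto[(1,\lambda)]$ embeds $\mathbb T$ as a central subgroup with quotient $\widetilde H/Z=H$. This is the group that acts on the unit vectors of an $\widetilde H$-equivariant line bundle on which $\zeta$ acts as $\zeta^{2j}$.

\begin{lemma}\label{lem:theta}
The class $\theta=x^py-xy^p\in H^{2p+2}(BH;\mathbb F_p)$ maps to $0$ in $H^*(B\Gamma_j;\mathbb F_p)$ for $1\le j<p$.
\end{lemma}

\begin{proof}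
Write $\Gamma=\Gamma_j$. Consider the integral Serre spectral sequence of the fibration $B\mathbb T\to B\Gamma\to BH$. The group $\pi_1(BH)=H$ acts on the cohomology of the fiber through conjugation on $\mathbb T$, which is trivial because $\mathbb T$ is central; so $E_2^{a,b}=H^a(BH;H^b(B\mathbb T;\mathbb Z))$. Let $\omega\in H^2(B\mathbb T;\mathbb Z)=E_2^{0,2}$ be the first Chern class of the identity character. The row $b=1$ vanishes, so $d_2\omega=0$ and $E_3^{3,0}=H^3(BH;\mathbb Z)$. Put $e=d_3\omega\in H^3(BH;\mathbb Z)$. Being hit by a differential, $e$ maps to $0$ in $H^3(B\Gamma;\mathbb Z)$.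

\emph{The class $e$ is nonzero.} This is the determinant argument again. If $e=0$, then $\omega$ survives to $E_\infty$ and is the restriction of some $\omega'\in H^2(B\Gamma;\mathbb Z)$. We compute the pullback of $\omega'$ along $Z\to\Gamma$, $\zeta\mapsto[(\zeta,1)]$, in two ways. Through $Z\to\widetilde H\to\Gamma$: by (C3) the pullback to $B\widetilde H$ is $c_1(\chi)$ for a character $\chi$ of $\widetilde H$, and $\chi$ is trivial on the commutator $\zeta$, so the pullback to $BZ$ is $0$. Since $[(\zeta,1)]=[(1,\zeta^{2j})]$, the same homomorphism is $Z\to\mathbb T\to\Gamma$ with first map the character $\zeta\mapsto\zeta^{2j}$. So the pullback is $c_1$ of this character, which is nontrivial because $p$ is odd and $1\le j<p$. By (C3) it is not $0$, a contradiction.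

\emph{Identifying $e$ modulo $p$.} The group $H^n(B\mathbb Z/p;\mathbb Z)$ is $\mathbb Z$ for $n=0$, $\mathbb Z/p$ for even $n>0$, and $0$ for odd $n$. In the K\"unneth formula for $H^3(BH;\mathbb Z)$ each tensor term has a factor of odd degree, and the only nonzero Tor term is $\operatorname{Tor}(H^2,H^2)=\mathbb Z/p$. So multiplication by $p$ is $0$ in the exact sequence
\[
H^2(BH;\mathbb F_p)\xrightarrow{\ \tilde\beta\ }H^3(BH;\mathbb Z)\xrightarrow{\ p\ }H^3(BH;\mathbb Z)\xrightarrow{\ \rho\ }H^3(BH;\mathbb F_p),
\]
which makes $\tilde\beta$ surjective and the reduction $\rho$ injective. As $\rho\tilde\beta=\beta$, the class $\rho(e)$ is a nonzero element of $\beta(H^2(BH;\mathbb F_p))$. Now $H^2(BH;\mathbb F_p)$ is spanned by $x,y,\xi\eta$, and $\beta x=\beta y=0$, $\beta(\xi\eta)=x\eta-\xi y$. So $\rho(e)$ is a nonzero multiple of $x\eta-\xi y$, and $x\eta-\xi y$ maps to $0$ in $H^3(B\Gamma;\mathbb F_p)$.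

\emph{A class that is not nilpotent.} We shall need $R$-th powers, and $x\eta-\xi y$ has odd degree, so its square is $0$. The kernel of $H^*(BH;\mathbb F_p)\to H^*(B\Gamma;\mathbb F_p)$ is, however, closed under natural operations. By (C2), $\mathcal P^1(x\eta-\xi y)=x^p\eta-\xi y^p$, and by (C1), using $\beta(x^p)=\beta(y^p)=0$, we have $\beta(x^p\eta-\xi y^p)=x^py-xy^p=\theta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:top}]
Suppose that $\Phi$ exists. The range of $\Phi(z)$ may jump, so we cover $J$ by sets on which there is a spectral gap. Let $\lambda_1(z)\ge\lambda_2(z)\ge\cdots$ be the eigenvalues of $\Phi(z)$, extended by $0$. They are $H$-invariant, and continuous by the min-max principle. For $1\le j\le R$ the set $O_j=\{\lambda_j>\lambda_{j+1}\}$ is open and $H$-invariant. These sets cover $J$: if $\Phi(z)$ has rank $\rho$, then $1\le\rho\le R$ and $z\in O_\rho$. Let $\Omega=J/H$ and $\Omega_j=O_j/H$.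

\emph{A principal $\Gamma_j$-bundle over $\Omega_j$.} On $O_j$ the spectral projection of $\Phi(z)$ for the top $j$ eigenvalues is continuous, being given near each point by a resolvent integral over a fixed circle. Its ranges form a rank $j$ subbundle $\mathcal F_j\subset O_j\times V$, invariant under the diagonal action of $\widetilde H$ (acting on $O_j$ through $H$). On the line bundle $\Lambda^j\mathcal F_j$ the element $\zeta$ acts as $\zeta^{2j}$. Let $S_j$ be its unit circle bundle. The group $\widetilde H\times\mathbb T$ acts on $S_j$, with $\mathbb T$ acting by scalars, and $(\zeta^r,\zeta^{-2jr})$ acts trivially; so $\Gamma_j$ acts, with $S_j/\mathbb T=O_j$ and $S_j/\Gamma_j=\Omega_j$. The action is free: an element with a fixed point maps to an element of $H$ with a fixed point in $O_j$, so it lies in $\mathbb T$, which acts freely. For local triviality take a small open $U\subset\Omega_j$, a sheet $U'\subset O_j$ over it and a section $\mu$ of $S_j$ over $U'\cong U$. Then $(\gamma,q)\mapsto\gamma\mu(q)$ maps each of the $p^2$ pieces $\gamma\mathbb T\times U$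 of $\Gamma_j\times U$ homeomorphically onto the part of $S_j$ over one sheet $hU'$.

Let $f:\Omega\to BH$ classify the covering $J\to\Omega$. The $H$-bundle associated with $S_j\to\Omega_j$ is $S_j/\mathbb T=O_j$, so $f|_{\Omega_j}$ factors up to homotopy through $B\Gamma_j\to BH$. By Lemma~\ref{lem:theta}, which applies as $j\le R<p$, the class $f^*\theta$ restricts to $0$ on each $\Omega_j$.

\emph{The cup product.} By the exact sequence of the pair, $f^*\theta$ lifts to $H^*(\Omega,\Omega_j;\mathbb F_p)$ for each $j$. Multiply the $R$ lifts with the relative cup product $H^*(\Omega,U)\otimes H^*(\Omega,U')\to H^*(\Omega,U\cup U')$ for open $U,U'$. Then $f^*(\theta^R)$ is the image of a class in $H^*(\Omega,\bigcup_j\Omega_j)=H^*(\Omega,\Omega)=0$.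

On the other hand, since $J$ is $(D-1)$-connected, we can make it contractible by attaching free $H$-orbits of cells of dimension $\ge D+1$, killing $\pi_D,\pi_{D+1},\dots$ in turn. The quotient is a model of $BH$ obtained from $\Omega$ by attaching cells of dimension $\ge D+1$, with $f$ the inclusion. So $H^n(BH,\Omega;\mathbb F_p)=0$ for $n\le D$, and $f^*$ is injective in degrees $\le D$. But $\theta^R$ is a nonzero element of $\mathbb F_p[x,y]$ of degree $R(2p+2)\le D$, a contradiction.
\end{proof}

\section{Equivariant families of random unitary tuples}\label{sec:random}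

We need a continuous equivariant family $u(z)$, $z\in J$, all of whose members are gapped and close in norm to one tuple $u^\infty$ in a nuclear algebra. A point of $J$ is a convex combination, so we must interpolate between conjugates of given tuples without leaving the good set. Gaussian matrices allow this: if $\sum t_j=1$, then $\sum\sqrt{t_j}\,G_j$ has the same law as each of the independent summands $G_j$. We interpolate self-adjoint Gaussian matrices and exponentiate.

\subsection{The limit tuple and strong convergence}
For a Hilbert space $\mathcal H$ let $\ell(f)$, $f\in\mathcal H$, be the creation operators on the full Fock space $\bigoplus_{n\ge0}\mathcal H^{\otimes n}$; they are linear in $f$ and satisfy $\ell(f)^*\ell(g)=\langle f,g\rangle1$, and $\ell(f)^*$ kills the vacuum vector. For orthonormal $f_1,\dots,f_r$ the operators $\ell(f_i)+\ell(f_i)^*$ form a \emph{free semicircular family}. Each has norm $2$, their joint moments in the vacuum state are determined by the relations just listed, and the vacuum state $\phi$ is a faithful trace on the unital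 C*-algebra they generate. Since $\|b\|=\lim_n\phi((b^*b)^n)^{1/2n}$ for a faithful state, any two such families of the same length generate isomorphic unital C*-algebras, generators corresponding to generators.

Let $\ell_i=\ell(e_i)$ on the Fock space of $\mathbb C^k$, $x_i=\ell_i+\ell_i^*$, and
\[
u_0^\infty=1,\qquad u_i^\infty=e^{\mathrm ix_i}\quad(1\le i\le k).
\]
This tuple lies in $\mathcal T=C^*(\ell_1,\dots,\ell_k)$, which is an extension of $\mathcal O_k$ by $\mathcal K$ and hence nuclear. We record one estimate. We have $\sum x_i^2-k=\sum\ell_i\ell_i^*+\sum\ell_i^2+(\sum\ell_i^2)^*$, where $\sum\ell_i\ell_i^*$ is a projection and $\|\sum\ell_i^2\|^2=\|\sum_{i,j}\ell_i^{*2}\ell_j^2\|=k$. So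
\begin{equation}\label{eq:squares}
\Big\|\frac1k\sum_{i\ge1}x_i^2-1\Big\|\le\frac{1+2\sqrt k}{k}\le\frac3{\sqrt k}.
\end{equation}

A \emph{GUE$_N$ matrix} is a random self-adjoint $G\in M_N$ such that $\sqrt N\,G$ is a standard Gaussian vector in the Euclidean space of self-adjoint matrices with the norm $\|\cdot\|_2$. Then $\mathbb E\,G_{ab}\overline{G_{a'b'}}=\frac1N\delta_{aa'}\delta_{bb'}$. The law is invariant under $G\mapsto UGU^*$ for unitary $U$ and under $G\mapsto\bar G$, since these are isometries, and an orthogonal real matrix applied to a tuple of independent GUE$_N$ matrices yields such a tuple again. The theorem of Haagerup and Thorbj{\o}rnsen \cite[Theorem~7.1]{HT} states: for independent GUE$_N$ matrices $X_1^{(N)},\dots,X_r^{(N)}$ and a free semicircular family $x_1,\dots,x_r$, almost surely $\|q(X^{(N)})\|\to\|q(x)\|$ for all noncommutative polynomials $q$. We call the last property \emph{strong convergence}. It passes to exponentials and matrix coefficients.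

\begin{lemma}\label{lem:strong}
Let self-adjoint tuples $X^{(N)}$ in $M_N$ converge strongly to a self-adjoint tuple $x$. Let $y_1,\dots,y_k$ be real linear combinations of the $x_i$, and $Y_1^{(N)},\dots,Y_k^{(N)}$ the same combinations of the $X_i^{(N)}$. Then $\|Q(e^{\mathrm iY^{(N)}})\|\to\|Q(e^{\mathrm iy})\|$ for all $n$ and $Q\in M_n(\mathbb C[F_k])$.
\end{lemma}

\begin{proof}
Fix a subsequence and form $\prod M_N/\bigoplus M_N$ over it; the quotient norm, also for matrices over the quotient, is the $\limsup$ of the norms. So $q(x)\mapsto[(q(X^{(N)}))_N]$ is a well-defined isometric $*$-homomorphism on polynomials. It extends to an injective $*$-homomorphism $\Psi$ on $C^*(1,x)$, and $\mathrm{id}_{M_n}\otimes\Psi$ is isometric by (S1). Functional calculus commutes with unital $*$-homomorphisms, so $\Psi(e^{\mathrm iy_i})=[(e^{\mathrm iY_i^{(N)}})_N]$. Hence $\limsup\|Q(e^{\mathrm iY^{(N)}})\|=\|Q(e^{\mathrm iy})\|$ along every subsequence, which is the claim.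
\end{proof}

\subsection{The tensor square}
The gap is a statement about $\sum Y_i\otimes\bar Y_i$, whose coefficients grow with $N$, so it does not follow from strong convergence. We use moments instead. For a self-adjoint tuple $Y=(Y_1,\dots,Y_k)$ in $M_N$ let $S(Y)=\frac1k\sum_iY_i\otimes\bar Y_i$, and let $\Pi$ be the projection onto $\mathbb C\sum_ae_a\otimes e_a$.

\begin{lemma}\label{lem:square}
For independent GUE$_N$ matrices $Y_1,\dots,Y_k$, $\mathbb P\big(\|S(Y)-\Pi\|>10/\sqrt k\big)\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}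
The $((a,a'),(b,b'))$ entry of $Y_i\otimes\bar Y_i$ is $(Y_i)_{ab}\overline{(Y_i)_{a'b'}}$, with mean $\frac1N\delta_{aa'}\delta_{bb'}$; so $\mathbb ES(Y)=\Pi$. Let $d=\lceil(\log N)^2\rceil$.

\emph{Decoupling.} Let $Y'$ be an independent copy of $Y$. By Jensen's inequality, $\mathbb E\|S(Y)-\Pi\|^{2d}\le\mathbb E\|S(Y)-S(Y')\|^{2d}$. The pair $(Y,Y')$ has the law of $\big(\frac{G+G'}{\sqrt2},\frac{G-G'}{\sqrt2}\big)$ with $G,G'$ independent GUE$_N$ tuples, and then $S(Y)-S(Y')=\frac1k\sum(G_i\otimes\overline{G'_i}+G'_i\otimes\overline{G_i})$. Both $(G,\overline{G'})$ and $(G',\overline G)$ have the law of $(G,G')$, so by Minkowski's inequality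
\[
\big(\mathbb E\|S(Y)-\Pi\|^{2d}\big)^{1/2d}\le\frac2k\Big(\mathbb E\big\|\textstyle\sum_iG_i\otimes G'_i\big\|^{2d}\Big)^{1/2d}.
\]

\emph{Moments.} The operator $\sum G_i\otimes G_i'$ is self-adjoint, so its norm to the power $2d$ is at most the trace of its $2d$-th power. By independence,
\[
\mathbb E\big\|\textstyle\sum_iG_i\otimes G_i'\big\|^{2d}\le\displaystyle\sum_{i_1,\dots,i_{2d}}\mathbb E\operatorname{Tr}(G_{i_1}\cdots G_{i_{2d}})\;\mathbb E\operatorname{Tr}(G'_{i_1}\cdots G'_{i_{2d}}).
\]
The first factors are $\ge0$: by Wick's formula the mean of a product of entries is a sum over pairings of products of covariances $\mathbb E(G_i)_{ab}(G_{i'})_{b'a'}\in\{0,\frac1N\}$. The second factors have modulus at most $\mathbb E\operatorname{Tr}G_1^{2d}$, by H\"older's inequality for Schatten norms followed by H\"older's inequality for $\mathbb E$. Since $\sum G_i$ has the law of $\sqrt k\,G_1$, the sum is at most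
\[
\mathbb E\operatorname{Tr}G_1^{2d}\cdot\mathbb E\operatorname{Tr}\big(\textstyle\sum_iG_i\big)^{2d}=k^d\big(\mathbb E\operatorname{Tr}G_1^{2d}\big)^2\le k^dN^2\big(\mathbb E\|G_1\|^{2d}\big)^2 .
\]

\emph{Concentration.} The operator norm is $1$-Lipschitz for $\|\cdot\|_2$. With $\mu_N$ the median of $\|G_1\|$, Gaussian concentration gives $\mathbb P(|\|G_1\|-\mu_N|\ge t)\le2e^{-Nt^2/2}$, and $\mu_N\to2$ by \cite{HT}. Substituting $t^2$ as the variable, $\int_0^\infty2d\,t^{2d-1}\cdot2e^{-Nt^2/2}\,dt=2\,d!\,(2/N)^d$. Hence
\[
(\mathbb E\|G_1\|^{2d})^{1/2d}\le\mu_N+\big(2\,d!\,(2/N)^d\big)^{1/2d}\le\mu_N+2^{1/2d}(2d/N)^{1/2}\longrightarrow2 .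
\]
Also $N^{1/d}=e^{(\log N)/d}\to1$. Altogether $(\mathbb E\|S(Y)-\Pi\|^{2d})^{1/2d}\le\frac2k\sqrt k\,(4+o(1))=(8+o(1))/\sqrt k$, and Markov's inequality bounds the probability by $((8+o(1))/10)^{2d}\to0$.
\end{proof}

\subsection{The family}
Fix an odd prime $p$, an integer $D\ge0$ and $J=H^{*(D+1)}$. For $N=pN'$ and $g=(a,b)\in H$ let $U_g=\sigma^a\tau^b\otimes1_{N'}\in U(N)$. Then $U_{hg}$ is a scalar multiple of $U_hU_g$. Let $X_i^{(j)}$ ($1\le i\le k$, $0\le j\le D$) be independent GUE$_N$ matrices, realized for all $N'$ on one probability space, and for $z=(t_j,g_j)\in J$ put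
\[
X_i(z)=\sum_{j=0}^D\sqrt{t_j}\;U_{g_j}X_i^{(j)}U_{g_j}^*,\qquad u_0(z)=1,\qquad u_i(z)=e^{\mathrm iX_i(z)} .
\]
The $j$-th term vanishes when $t_j=0$, so these are well defined; they are continuous on each copy of $\Delta_D$, hence on $J$; and $u_i(hz)=U_hu_i(z)U_h^*$. For fixed $z$ the $X_i(z)$ are independent GUE$_N$ matrices.

\begin{proposition}\label{prop:family}
Fix $p$, $D$, a finite set $\mathcal Q\subset\bigcup_nM_n(\mathbb C[F_k])$ and $\varepsilon>0$. With probability tending to $1$ as $N'\to\infty$:
\begin{enumerate}
\item[(a)] $\big|\|Q(u(z))\|-\|Q(u^\infty)\|\big|<\varepsilon$ for all $z\in J$ and $Q\in\mathcal Q$;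
\item[(b)] $u(z)$ is gapped for all $z\in J$.
\end{enumerate}
\end{proposition}

\begin{proof}
It suffices to treat each of the finitely many copies of $\Delta_D$, so fix $(g_j)\in H^{D+1}$. We use the metric $\varrho(t,t')=\sum_j|\sqrt{t_j}-\sqrt{t_j'}|$, which induces the usual topology on $\Delta_D$.

(a) The matrices $U_{g_j}X_i^{(j)}U_{g_j}^*$ are independent GUE$_N$, so on an almost sure event they converge strongly to $x_i^{(j)}=\ell(e_i\otimes f_j)+\ell(e_i\otimes f_j)^*$, with $e_i\otimes f_j$ the standard basis of $\mathbb C^k\otimes\mathbb C^{D+1}$. For $t\in\Delta_D$ the vector $f_t=\sum_j\sqrt{t_j}f_j$ has norm $1$, so the elements $\sum_j\sqrt{t_j}x_i^{(j)}=\ell(e_i\otimes f_t)+\ell(e_i\otimes f_t)^*$, $1\le i\le k$, form a free semicircular family. By Lemma~\ref{lem:strong}, on this one event $\|Q(u(z))\|\to\|Q(u^\infty)\|$ for every $t$. On the same event the norms $\|X_i^{(j)}\|$ converge to $2$ and so are bounded by some $b$ independent of $N$, whence $\|X_i(z)-X_i(z')\|\le b\varrho(t,t')$. Furthermore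
\[
e^{\mathrm iX}-e^{\mathrm iX'}=\int_0^1e^{\mathrm isX}\,\mathrm i(X-X')\,e^{\mathrm i(1-s)X'}\,ds
\]
has norm at most $\|X-X'\|$, and $w\mapsto Q(w)$ is Lipschitz on unitary tuples with a constant depending only on $Q$, because a word of length $n$ changes by at most $n\max_i\|w_i-w_i'\|$. So the functions $t\mapsto\|Q(u(z))\|$ are equicontinuous on the compact space $\Delta_D$, and pointwise convergence is uniform. Almost sure convergence implies convergence in probability.

(b) A fixed polynomial in $X(z)$ is, for each $t$, a polynomial in the $U_{g_j}X_i^{(j)}U_{g_j}^*$, and polynomials are Lipschitz on bounded sets. So the argument of (a) gives uniform convergence of the norms of $X_i(z)$ and of $\frac1k\sum X_i(z)^2-1$. By $\|x_i\|=2$ and \eqref{eq:squares}, with probability tending to $1$,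
\begin{equation}\label{eq:event}
\|X_i(z)\|\le2.1\qquad\text{and}\qquad\Big\|\frac1k\sum_{i\ge1}X_i(z)^2-1\Big\|\le\frac4{\sqrt k}\qquad\text{for all }z,\ i .
\end{equation}
At the vertices the first bound says $\|X_i^{(j)}\|\le2.1$. So on this event $\|X_i(z)-X_i(z')\|\le2.1\varrho(t,t')$ and $\|S(X(z))-S(X(z'))\|\le2\cdot2.1^2\varrho(t,t')\le9\varrho(t,t')$. Choose a finite $\frac1{9\sqrt k}$-net in $(\Delta_D,\varrho)$, independent of $N$, and apply Lemma~\ref{lem:square} at its points. With probability tending to $1$, \eqref{eq:event} holds and $\|S(X(z))-\Pi\|\le11/\sqrt k$ for all $z$.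

On this event let $Y_i=X_i(z)$ and $\operatorname{Tr}y=0$. View $y$ as the vector $\sum y_{ab}e_a\otimes e_b$. Then $(Y_i\otimes\bar Y_i)y=Y_iy\bar Y_i^T=Y_iyY_i$ and $\Pi y=0$, so $|\frac1k\sum\operatorname{Tr}(y^*Y_iyY_i)|=|\langle y,(S(Y)-\Pi)y\rangle|\le\frac{11}{\sqrt k}\|y\|_2^2$. With $\frac1k\sum Y_i^2\ge1-\frac4{\sqrt k}$ and $\sqrt k=30$,
\[
\frac1k\sum_{i\ge1}\|[Y_i,y]\|_2^2=\frac1k\sum_{i\ge1}\Big(\operatorname{Tr}(y^*Y_i^2y)+\operatorname{Tr}(yY_i^2y^*)-2\operatorname{Re}\operatorname{Tr}(y^*Y_iyY_i)\Big)\ge\Big(2-\frac{8+22}{\sqrt k}\Big)\|y\|_2^2=\|y\|_2^2 .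
\]
It remains to exponentiate, which is harmless because the spectra lie in an interval shorter than $2\pi$. For $\lambda,\lambda'\in[-2.1,2.1]$ and $s=|\lambda-\lambda'|/2\in(0,2.1]$ we have $|\lambda-\lambda'|/|e^{\mathrm i\lambda}-e^{\mathrm i\lambda'}|=s/\sin s$. This function increases on $(0,\pi)$, and $\sin2.1=\sin(\pi-2.1)\ge\sin1.04\ge1.04-1.04^3/6>0.84$, so it is below $2.1/0.84=2.5$. In an eigenbasis of $Y_i$ the commutators $[Y_i,y]$ and $[e^{\mathrm iY_i},y]$ have entries $(\lambda_a-\lambda_b)y_{ab}$ and $(e^{\mathrm i\lambda_a}-e^{\mathrm i\lambda_b})y_{ab}$, so $\|[e^{\mathrm iY_i},y]\|_2^2\ge0.16\,\|[Y_i,y]\|_2^2$. Hence $\frac1\kappa\sum_i\|[u_i(z),y]\|_2^2\ge\frac{900}{901}\cdot0.16\,\|y\|_2^2\ge c\|y\|_2^2$.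
\end{proof}

\section{The algebra $B$}\label{sec:B}

Enumerate as $(n_m,P^{(m)})_{m\ge1}$ all pairs $(n,P)$ with $P=(P_0,\dots,P_k)$, $P_i\in M_n(\mathbb Q(\mathrm i)[F_k])$ and $\|P_i(u^\infty)\|<1+\delta$ for all $i$. The condition refers to $u^\infty$ only, so the list is fixed before any block is chosen. Enumerate $\bigcup_nM_n(\mathbb Q(\mathrm i)[F_k])$ as $Q_1,Q_2,\dots$. The next lemma is where the nuclearity of $\mathcal T$ enters.

\begin{lemma}\label{lem:E}
For each $m$ there is $R_m$ such that $\|T(P^{(m)}(u^\infty),w)\|<1-\frac34\delta$ for every gapped tuple $w$ in $M_N$ with $N>2R_m$.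
\end{lemma}

\begin{proof}
Let $a_i=P_i^{(m)}(u^\infty)\in M_{n_m}(\mathcal T)$. By (S2) there are $R_m$ and c.c.p.\ maps $\varphi:M_{n_m}(\mathcal T)\to M_{R_m}$, $\psi:M_{R_m}\to M_{n_m}(\mathcal T)$ with $\|\psi\varphi(a_i)-a_i\|<\delta/4$ for all $i$. By (S1), $\|T(a,w)\|<\frac\delta4+\|(\psi\otimes\mathrm{id})T(\varphi(a),w)\|\le\frac\delta4+\|T(\varphi(a),w)\|$, and the last norm is below $1-\delta$ by Lemma~\ref{lem:mult} with $L=\mathbb C^{R_m}$.
\end{proof}

\begin{lemma}\label{lem:choice}
There are integers $N_m$ and gapped tuples $u^{(m)}$ in $M_{N_m}$, $m\ge1$, such that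
\begin{enumerate}
\item[(i)] $N_m>2R_m$, and $N_m>2n_mN_l$ for $l<m$;
\item[(ii)] $\big|\|Q_j(u^{(m)})\|-\|Q_j(u^\infty)\|\big|<1/m$ for $j\le m$;
\item[(iii)] $\|T(P^{(j)}(u^{(m)}),u^{(j)})\|<1-\frac\delta2$ for $j<m$;
\item[(iv)] $\|T(P^{(m)}(u^{(m)}),u^{(m)})\|\le1-\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $u^{(1)},\dots,u^{(m-1)}$ are chosen. Let $R=2n_m$, let $p>R$ be an odd prime and $D=R(2p+2)$. For $j<m$ let $Q'_j=\frac1\kappa\sum_iP_i^{(j)}\otimes u_i^{(j)}\in M_{n_jN_j}(\mathbb C[F_k])$. Up to the order of the tensor factors, $Q_j'(w)=T(P^{(j)}(w),u^{(j)})$, and $\|Q_j'(u^\infty)\|<1-\frac34\delta$ by Lemma~\ref{lem:E}, since $u^{(j)}$ is gapped and $N_j>2R_j$. Apply Proposition~\ref{prop:family} to the $Q_j$ ($j\le m$), the $Q'_j$ ($j<m$) and the $P_i^{(m)}$, with $\varepsilon$ smaller than $1/m$, $\delta/4$ and all $1+\delta-\|P_i^{(m)}(u^\infty)\|$. For $N_m=pN'$ large, (i) holds and the good event is nonempty. So there is a continuous equivariant family $u(z)$, $z\in J$, of gapped tuples such that every $u(z)$ satisfies (ii), (iii) and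 $\|P_i^{(m)}(u(z))\|<1+\delta$ for all $i$.

It remains to find $z$ for which (iv) holds. Let $T_z=T(P^{(m)}(u(z)),u(z))$ on $V=\mathbb C^{n_m}\otimes\mathbb C^{N_m}\otimes\mathbb C^{N_m}$, and suppose $\|T_z\|>1-\delta$ for all $z$. Then $\Phi(z)=(T_z^*T_z-(1-\delta)^2)_+$ is continuous, positive and never $0$, and it has rank at most $2n_m=R$ by Lemma~\ref{lem:mult} with $L=\mathbb C^{n_m}\otimes\mathbb C^{N_m}$ and $N=N_m$. From $u_i(hz)=U_hu_i(z)U_h^*$ we get $P_i^{(m)}(u(hz))=(1\otimes U_h)P_i^{(m)}(u(z))(1\otimes U_h)^*$, so $T_{hz}$ is the conjugate of $T_z$ by $1\otimes U_h\otimes U_h$. Thus $\Phi$ is equivariant for the representation $\tilde h\mapsto1\otimes(\tilde h\otimes1_{N'})\otimes(\tilde h\otimes1_{N'})$ of $\widetilde H$ on $V$, in which $\zeta$ acts as $\zeta^2$. This contradicts Proposition~\ref{prop:top}. Put $u^{(m)}=u(z)$ for a point $z$ with $\|T_z\|\le1-\delta$.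
\end{proof}

Let $u_i=(u_i^{(l)})_l\in\prod_lM_{N_l}$, so $u_0=1$, and let $B=C^*(u_0,\dots,u_k)$. This is a unital separable C*-algebra.

\begin{proposition}\label{prop:B}
For every $n$ and every tuple $v$ of contractions in $M_n(B)$ there is $m$ with $\|T(v,u^{(m)})\|\le1-\frac\delta4$.
\end{proposition}

\begin{proof}
The image of $\mathbb Q(\mathrm i)[F_k]$ is dense in $B$. Choose $P_i\in M_n(\mathbb Q(\mathrm i)[F_k])$ with $\|P_i(u)-v_i\|<\delta/4$. Then $\|P_i(u^{(l)})\|\le\|P_i(u)\|<1+\delta$ for all $l$. Each $P_i$ is some $Q_j$, so (ii) gives $\|P_i(u^\infty)\|=\lim_l\|P_i(u^{(l)})\|\le\|P_i(u)\|<1+\delta$. Hence $(n,P)=(n_m,P^{(m)})$ for some $m$. We claim that $\|T(P(u^{(l)}),u^{(m)})\|\le1-\frac\delta2$ for every $l$. For $l<m$ this is Lemma~\ref{lem:mult} with $w=u^{(m)}$ and $L=\mathbb C^{n_m}\otimes\mathbb C^{N_l}$, since $\dim L<N_m/2$ by (i). For $l=m$ it is (iv). For $l>m$ it is (iii) at stage $l$, with $j=m$. By (S1), $\|T(P(u),u^{(m)})\|\le1-\frac\delta2$, and so $\|T(v,u^{(m)})\|\le1-\frac\delta2+\frac\delta4$.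
\end{proof}

\section{Algebras dominated by $B$}\label{sec:dominated}

Proposition~\ref{prop:B} concerns $\kappa$ elements at a time and has a uniform margin. It therefore extends to every algebra whose $\kappa$-tuples can be bounded, for the test norms, by tuples over $B$.

\begin{definition}
A C*-algebra $A$ is \emph{$B$-dominated} if for every tuple $a$ of contractions in $A$ and every $\varepsilon>0$ there are $n$ and a tuple $v$ of contractions in $M_n(B)$ such that $\|T(a,w)\|\le\|T(v,w)\|+\varepsilon$ for all $N$ and all tuples $w$ of contractions in $M_N$.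
\end{definition}

The order of quantifiers matters: $v$ does not depend on $w$.

\begin{lemma}\label{lem:perm}
\begin{enumerate}
\item[(a)] C*-subalgebras of $B$-dominated algebras, and closures of increasing unions of $B$-dominated algebras, are $B$-dominated.
\item[(b)] If $E$ is nuclear, then $B\otimes E$ is $B$-dominated.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The norms $\|T(a,w)\|$ are the same in a subalgebra and in the ambient algebra. For a union, choose contractions $a_i'$ in one of the algebras with $\|a_i-a_i'\|<\varepsilon/2$; then $\|T(a,w)-T(a',w)\|<\varepsilon/2$ for all $w$, and we apply the definition to $a'$ with $\varepsilon/2$.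

(b) Approximate the $a_i$ within $\varepsilon/3$ by finite sums of elementary tensors and apply (S2) to the finitely many elements of $E$ that occur. Since $\mathrm{id}\otimes\psi\varphi$ is contractive, this gives c.c.p.\ maps $\varphi:E\to M_r$, $\psi:M_r\to E$ with $\|(\mathrm{id}\otimes\psi\varphi)(a_i)-a_i\|<\varepsilon$. The $v_i=(\mathrm{id}\otimes\varphi)(a_i)\in M_r(B)$ are contractions, and $\|T(a,w)\|\le\varepsilon+\|(\mathrm{id}\otimes\psi\otimes\mathrm{id})T(v,w)\|\le\varepsilon+\|T(v,w)\|$ by (S1).
\end{proof}

To control K-theory we shall build $A$ from the cone $B_0=C_0((0,1],B)=C_0((0,1])\otimes B$, which is contractible, and not from $B$ itself. The obstruction survives, since it is a statement about norms and these are attained at the endpoint $t=1$.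

\begin{proposition}\label{prop:noembed}
If $A$ is $B$-dominated, there is no injective $*$-homomorphism $B_0^{\mathrm{op}}\to A$.
\end{proposition}

\begin{proof}
Let $\vartheta$ be one. Let $\iota(t)=t$ and $b_i=\vartheta((\iota\otimes u_i^*)^{\mathrm{op}})$; these are contractions. We have $B_0^{\mathrm{op}}=C_0((0,1],B^{\mathrm{op}})$, and blockwise transposition embeds $B^{\mathrm{op}}$ in $\prod_lM_{N_l}$ with $(u_i^*)^{\mathrm{op}}\mapsto(\overline{u_i^{(l)}})_l$. By (S1) and \eqref{eq:conj}, for every $m$,
\[
\|T(b,u^{(m)})\|=\sup_{t,l}\;t\,\big\|T(\overline{u^{(l)}},u^{(m)})\big\|\ge\big\|T(\overline{u^{(m)}},u^{(m)})\big\|=1 .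
\]
The definition with $\varepsilon=\delta/8$ gives $n$ and a tuple $v$ of contractions in $M_n(B)$ with $\|T(v,u^{(m)})\|\ge1-\frac\delta8$ for all $m$. This contradicts Proposition~\ref{prop:B}.
\end{proof}

\section{The purely infinite simple limit}\label{sec:A}

Let $C$ be a unital separable nuclear purely infinite simple C*-algebra, and let $B_1=\{f\in C([0,1],B):f(0)\in\mathbb C1\}$ be the unitization of $B_0$. We want a simple purely infinite inductive limit all of whose stages are $B_1\otimes C$, so that Lemma~\ref{lem:perm} applies. Each connecting map will have two orthogonal summands. The first is conjugation by an isometry of $C$; it keeps the map injective and carries the K-theory. The second evaluates $B_1$ in a matrix algebra and absorbs the result in $1\otimes C$, through $\mathcal O_2$ so that K-theory does not notice; it makes every nonzero element eventually full. This is possible because $B_1$ has a separating family of finite-dimensional representations.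

\subsection{Construction}
For $l\ge1$ and $t\in[0,1]\cap\mathbb Q$ let $\mathrm{ev}_{l,t}:B_1\to M_{N_l}$ be the unital $*$-homomorphism taking $f$ to the $l$-th component of $f(t)$. These maps are jointly injective by continuity of $f$. So $\bigoplus\mathrm{ev}_{l,t}$ is a faithful representation; its tensor product with a faithful representation of $C$ is faithful on $B_1\otimes C$; and therefore the maps $\epsilon_{l,t}=\mathrm{ev}_{l,t}\otimes\mathrm{id}_C:B_1\otimes C\to M_{N_l}\otimes C$ are jointly injective. Choose a sequence $(l_j,t_j)_{j\ge1}$ containing each pair $(l,t)$ infinitely often.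

\begin{lemma}\label{lem:nu}
There are an isometry $s\in C$ with $q=1-ss^*\ne0$ and unital injective $*$-homomorphisms $\nu_l:M_{N_l}\otimes C\to qCq$ that factor through a unital copy of $\mathcal O_2$ in $qCq$.
\end{lemma}

\begin{proof}
For $C=\mathcal O_2$, which suffices for Theorem~\ref{thm:A}, this is explicit. Take $s=s_1$, so $q=s_2s_2^*$ and $qCq=s_2\mathcal O_2s_2^*\cong\mathcal O_2$. For $N=N_l$ let $r_a=s_2^{a-1}s_1$ for $1\le a<N$ and $r_N=s_2^{N-1}$. These are isometries, and $\sum_ar_ar_a^*=1$ because $r_ar_a^*=s_2^{a-1}s_2^{*(a-1)}-s_2^as_2^{*a}$ for $a<N$; so $r_a^*r_b=\delta_{ab}$. Put $\nu_l(e_{ab}\otimes x)=s_2r_axr_b^*s_2^*$. This is a unital $*$-homomorphism into $qCq$, and it is injective because $r_a^*s_2^*\,\nu_l(\cdot)\,s_2r_b$ recovers the $(a,b)$ entry.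

In general, $1$ is infinite by (S3), which gives $s$, and $[q]=[1]-[ss^*]=0$ in $K_0(C)$. By Cuntz \cite{Cuntz}, nonzero projections in $C$ with the same $K_0$-class are equivalent. Since $q$ is infinite, there is a projection $q_1\le q$, $q_1\ne q$, with $q_1\sim q$; then $[q-q_1]=0=[q]$ gives $q-q_1\sim q$. Partial isometries implementing these two equivalences are isometries of $qCq$ whose range projections add up to $q$, so they generate a unital copy of $\mathcal O_2$. By Kirchberg's embedding theorem \cite{KP}, every unital separable exact C*-algebra embeds unitally in $\mathcal O_2$. Apply this to $M_{N_l}\otimes C$.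
\end{proof}

Put $A_j=B_1\otimes C$ for all $j\ge1$ and define $\varphi_j:A_j\to A_{j+1}$ by
\[
\varphi_j(b)=(1\otimes s)\,b\,(1\otimes s^*)+1\otimes\nu_{l_j}\big(\epsilon_{l_j,t_j}(b)\big).
\]
The two summands are $*$-homomorphisms into the orthogonal corners cut by $1\otimes ss^*$ and $1\otimes q$, whose sum is $1$; so $\varphi_j$ is a unital $*$-homomorphism. Since $qs=0$, we have in $B_1\otimes C$
\begin{equation}\label{eq:corners}
(1\otimes s^*)\varphi_j(b)(1\otimes s)=b,\qquad(1\otimes q)\varphi_j(b)(1\otimes q)=1\otimes\nu_{l_j}(\epsilon_{l_j,t_j}(b)).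
\end{equation}
In particular $\varphi_j$ is injective. Let $A=\varinjlim(A_j,\varphi_j)$, a unital separable C*-algebra, and regard $A_1\subset A_2\subset\cdots\subset A$.

\begin{lemma}\label{lem:pi}
The algebra $A$ is simple and purely infinite.
\end{lemma}

\begin{proof}
Let $a\in A_+$ with $\|a\|=1$. We find $y\in A$ with $y^*ay=1$. Approximating $a^{1/2}$ by self-adjoint elements and squaring, choose $j$ and $a'\in(A_j)_+$ with $\|a-a'\|<\frac14$. Then $b_j=(a'-\frac14)_+\in A_j$ is nonzero, since $\|a'\|>\frac34$. By \cite[Lemma~2.2]{KR}, $b_j=d^*ad$ for some $d\in A$. Choose $(l,t)$ with $\epsilon_{l,t}(b_j)\ne0$, and $i\ge j$ with $(l_i,t_i)=(l,t)$. Let $b_i=\varphi_{i-1}\cdots\varphi_j(b_j)$ be the copy of $b_j$ in $A_i$.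

We must check that $\epsilon_{l,t}$ still detects $b_i$. Regard $b_i$ and $b_j$ as elements of the one algebra $B_1\otimes C$. Iterating the first identity in \eqref{eq:corners} gives $(1\otimes s^*)^{i-j}b_i(1\otimes s)^{i-j}=b_j$. Since $\epsilon_{l,t}(1\otimes s)=1\otimes s$, we get $(1\otimes s^*)^{i-j}\epsilon_{l,t}(b_i)(1\otimes s)^{i-j}=\epsilon_{l,t}(b_j)\ne0$, so $\epsilon_{l,t}(b_i)\ne0$. By the second identity, in $A_{i+1}$ we have $(1\otimes q)\varphi_i(b_i)(1\otimes q)=1\otimes e$ with $e=\nu_l(\epsilon_{l,t}(b_i))\in C_+$, and $e\neq0$ since $\nu_l$ is injective. By (S3), $x^*ex=1$ for some $x\in C$. Let $y=d\,y_0$, where $y_0=1\otimes qx\in A_{i+1}$. Then $y^*ay=y_0^*\varphi_i(b_i)y_0=1\otimes x^*ex=1$.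

A nonzero closed ideal contains such an $a$, hence $1$; so $A$ is simple. A nonzero hereditary subalgebra contains $\overline{aAa}$ for such an $a$, and with it the range projection $a^{1/2}yy^*a^{1/2}$ of the isometry $a^{1/2}y$. This projection is equivalent to $1$, which is infinite because $1\otimes s\in A_1$ is a nonunitary isometry.
\end{proof}

\begin{lemma}\label{lem:K}
The unital embedding $C\to A_1\subset A$, $x\mapsto1\otimes x$, induces an isomorphism $K_*(C)\cong K_*(A)$.
\end{lemma}

\begin{proof}
Evaluation at $0$ gives an extension $0\to B_0\to B_1\to\mathbb C\to0$. As $C$ is exact, $0\to B_0\otimes C\to B_1\otimes C\to C\to0$ is exact, and it is split by $x\mapsto1\otimes x$. The ideal is the cone $C_0((0,1],B\otimes C)$, which is contractible and has zero K-theory. So the quotient map, and with it the splitting, induces an isomorphism on $K_*$. K-theory is additive on sums of $*$-homomorphisms with orthogonal ranges. The first summand of $\varphi_j$ induces the identity: with $s'=1\otimes s$, the unitary $\begin{pmatrix}s'&1-s's'^*\\0&s'^*\end{pmatrix}$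 conjugates $\operatorname{diag}(b,0)$ to $\operatorname{diag}(s'bs'^*,0)$. The second summand factors through $\mathcal O_2$, and $K_*(\mathcal O_2)=0$. So $(\varphi_j)_*$ is the identity of $K_*(B_1\otimes C)$, and by continuity of K-theory $K_*(A_1)\to K_*(A)$ is an isomorphism.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By Lemmas~\ref{lem:pi} and~\ref{lem:K} it remains, for the first part of Theorem~\ref{thm:B}, to prove the nonembedding. Let $E$ be nuclear. By (S1), $A\otimes E$ is the closure of the increasing union of the $A_j\otimes E$, and each of these is isomorphic to $B_1\otimes C\otimes E$, a subalgebra of $B\otimes(C([0,1])\otimes C\otimes E)$. The second factor is nuclear, so $A\otimes E$ is $B$-dominated by Lemma~\ref{lem:perm}. On the other hand $B_0\subset B_1\otimes1\subset A_1\subset A$, so $B_0^{\mathrm{op}}\subset A^{\mathrm{op}}$. If $A^{\mathrm{op}}$ embedded in $A\otimes E$, so would $B_0^{\mathrm{op}}$, contradicting Proposition~\ref{prop:noembed}. Taking $E=\mathbb C$ gives $A\not\cong A^{\mathrm{op}}$. Taking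 $E=\mathcal K$ gives $A\otimes\mathcal K\not\cong A^{\mathrm{op}}\otimes\mathcal K$, because $A^{\mathrm{op}}$ embeds in $A^{\mathrm{op}}\otimes\mathcal K$ as a corner. The case $C=\mathcal O_2$ is Theorem~\ref{thm:A}.

For the last sentence of Theorem~\ref{thm:B}, every triple $(G_0,g,G_1)$ with $G_0,G_1$ countable abelian and $g\in G_0$ is isomorphic to $(K_0(C),[1],K_1(C))$ for some unital separable nuclear purely infinite simple $C$ \cite[Proposition~4.3.3]{Rordam}, and the unital embedding $C\to A$ takes $[1]$ to $[1]$.
\end{proof}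

\section{Nuclear and exact algebras}\label{sec:nuclear}

A separable C*-algebra \emph{satisfies the UCT} if it is KK-equivalent to a commutative C*-algebra. The Kirchberg--Phillips classification theorem states that two unital separable nuclear purely infinite simple C*-algebras that satisfy the UCT are isomorphic if their invariants $(K_0,[1],K_1)$ are isomorphic.

\begin{proof}[Proof of Proposition~\ref{prop:uct}]
We work with $\bar A\cong A^{\mathrm{op}}$. For each $n$, $M_n(\bar A)$ and $M_n(A)$ are the same normed ring with involution. They have the same closed ideals, hereditary subalgebras, projections and unitaries, with the same equivalence and homotopy relations. So $\bar A$ is unital, separable, simple and purely infinite, and $(K_0,[1],K_1)$ is the same for $A$ and $\bar A$. The maps $\varphi,\psi$ in (S2) are also c.c.p.\ maps between $\bar A$ and $\overline{M_r}\cong M_r$, so $\bar A$ is nuclear. Conjugating the scalar multiplication in all the data of a Kasparov module respects homotopies, Kasparov products and identity elements. Hence, if $A$ is KK-equivalent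 to a commutative algebra $A_0$, then $\bar A$ is KK-equivalent to $\overline{A_0}\cong A_0^{\mathrm{op}}=A_0$. The classification theorem gives $A\cong\bar A$.
\end{proof}

So if the algebra $C$ in Theorem~\ref{thm:B} satisfies the UCT, then $C\cong C^{\mathrm{op}}$ and $A\not\cong A^{\mathrm{op}}$, while K-theory does not distinguish $A$ from $C$.

\begin{remark}
The algebras $A$ of Theorems~\ref{thm:A} and~\ref{thm:B} are not exact, and in particular not nuclear. If $A$ were exact, it would embed in $\mathcal O_2$ by \cite{KP}; then $A^{\mathrm{op}}$ would embed in $\mathcal O_2^{\mathrm{op}}\cong\mathcal O_2\cong1\otimes\mathcal O_2\subset A\otimes\mathcal O_2$, contradicting the nonembedding statement with $E=\mathcal O_2$. An obstruction of the strength used here therefore cannot occur in exact algebras.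
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cuntz} Cuntz, Ann.\ of Math.\ \textbf{113} (1981).

\bibitem{HT} Haagerup and Thorbj{\o}rnsen, Ann.\ of Math.\ \textbf{162} (2005).

\bibitem{KP} Kirchberg and Phillips, J.\ reine angew.\ Math.\ \textbf{525} (2000).

\bibitem{KR} Kirchberg and R{\o}rdam, Adv.\ Math.\ \textbf{167} (2002).

\bibitem{Phillips} N.~Christopher Phillips, \emph{A simple separable C*-algebra not isomorphic to its opposite algebra}, arXiv:math/0208084 (2002).

\bibitem{Rordam} R{\o}rdam, \emph{Classification of nuclear, simple C*-algebras}, EMS \textbf{126} (2002).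

\end{thebibliography}
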